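# Decay of discrete Klein–Gordon waves on $\mathbb Z^d$, $d\ge5$: the rate $|t|^{-(2d+1)/6}$ with no logarithm

## 1. Lattice waves, Wiener amplitudes, Bessel and Airy functions

Throughout, $d\ge1$ is the dimension and $\mathbb T^d=(\mathbb R/2\pi\mathbb Z)^d$ is identified with $[0,2\pi]^d$. We write $\|f\|_{\ell^\infty}=\sup_{x\in\mathbb Z^d}|f(x)|$ and
$$B:=2d+1,\qquad \beta:=\frac{2d+1}{6}=\frac d3+\frac16 .$$
The letter $C$ denotes a constant that depends only on $d$ and may change from line to line.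

**Definition (discrete Klein–Gordon equation, dispersion relation).** The discrete Laplacian on $\mathbb Z^d$ is $\Delta_xu(t,x)=\sum_{|x-y|=1}u(t,y)-2d\,u(t,x)$. The discrete Klein–Gordon equation is $u_{tt}-\Delta_xu+u=F$ on $\mathbb R\times\mathbb Z^d$, and its dispersion relation is
$$\omega(\xi)=\sqrt{1+\sum_{j=1}^d2(1-\cos\xi_j)},\qquad \xi\in\mathbb T^d .$$

Example. Applying $\Delta_x$ to the plane wave $e^{ix\cdot\xi}$ multiplies it by $\sum_j(2\cos\xi_j-2)$. Hence $u=e^{i(x\cdot\xi-t\omega(\xi))}$ satisfies $u_{tt}=-\omega^2u$ and $-\Delta_xu+u=\omega^2u$, so it solves the equation with $F=0$. If we put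
$$E(\xi):=\sum_{j=1}^d2\cos\xi_j\in[-2d,2d],$$
then $\omega=\sqrt{B-E}$, and $\omega$ takes values in $[1,\sqrt{4d+1}]$.

**Definition (the oscillatory integral).** For an amplitude $a$ on $\mathbb T^d$, put
$$I_a(t,x)=\int_{[0,2\pi]^d}e^{i(x\cdot\xi-t\omega(\xi))}a(\xi)\,d\xi,\qquad t\in\mathbb R,\ x\in\mathbb Z^d .$$
We write $I_1$ when $a\equiv1$.

Example. The solution with $F=0$, $u(0,\cdot)=\delta_0$, $u_t(0,\cdot)=0$ is $(2\pi)^{-d}\int e^{ix\cdot\xi}\cos(t\omega)\,d\xi=\frac12(2\pi)^{-d}\big(I_1(t,x)+I_1(-t,x)\big)$. With $u(0,\cdot)=0$, $u_t(0,\cdot)=\delta_0$ one gets $\sin(t\omega)/\omega$ in place of $\cos(t\omega)$, hence a combination of $I_{1/\omega}(\pm t,x)$. By Duhamel's formula the case of a forcing $F$ leads to integrals of the same form. So $a\equiv1$ and $a=\omega^{-1}$ are the cases that matter for the equation.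

**Definition (Wiener norm).** If $a(\xi)=\sum_{m\in\mathbb Z^d}a_me^{im\cdot\xi}$ with absolute convergence, put $\|a\|_A=\sum_m|a_m|$. When we write $\|a\|_A<\infty$ we mean that $a$ is the (continuous) sum of such a series.

Example. $\|1\|_A=1$ and $\|\cos\xi_1\|_A=\frac12+\frac12=1$. If $a$ is smooth on $\mathbb T^d$, then $|a_m|\le C_N(1+|m|)^{-N}$ for every $N$, so $\|a\|_A<\infty$. This is the only property of $a$ that we shall use.

**Definition (Bessel functions of integer order).** For $n\in\mathbb Z$ and $z\in\mathbb R$,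
$$J_n(z)=\frac1{2\pi}\int_{-\pi}^{\pi}e^{i(n\theta-z\sin\theta)}d\theta .$$

Example. $J_n(0)$ is $1$ for $n=0$ and $0$ otherwise. Clearly $|J_n|\le1$. Substituting $\xi=\theta+\frac\pi2$, so that $\cos\xi=-\sin\theta$ and $e^{in\xi}=i^ne^{in\theta}$, we get
$$\int_0^{2\pi}e^{i(n\xi+z\cos\xi)}d\xi=2\pi\, i^nJ_n(z). \tag{1}$$
The left side does not change under $n\to-n$ (replace $\xi$ by $-\xi$), so $i^nJ_n=i^{|n|}J_{|n|}$.

**Definition (Airy function).** $\mathrm{Ai}(y)=\frac1{2\pi}\int_{-\infty}^\infty e^{i(u^3/3+yu)}du$, an improper integral. It is real and continuous, and $|\mathrm{Ai}(y)|\le C(1+|y|)^{-1/4}$; we recall these as textbook facts.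

Example. $\mathrm{Ai}(0)=3^{-2/3}/\Gamma(2/3)>0$, so $\mathrm{Ai}$ is not the zero function. For $d\ge5$ we have $\int|\mathrm{Ai}|^d\le C\int(1+|s|)^{-d/4}ds<\infty$, since $d/4>1$.

**Van der Corput's lemma.** Let $\varphi$ be real and smooth on a bounded interval $I$ with $|\varphi^{(k)}|\ge\lambda>0$ on $I$. If $k\ge2$, or if $k=1$ and $\varphi'$ is monotone, then $\big|\int_Ie^{i\varphi}\big|\le C_k\lambda^{-1/k}$, where $C_k$ depends neither on $I$ nor on $\varphi$. We call this the $k$-th derivative test.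

Example. For $\varphi=\lambda u^3$ on $[-1,1]$ the third derivative is $6\lambda$, so the integral is $O(\lambda^{-1/3})$. Adding any linear term $cu$ changes nothing. That is the uniformity we need: the frequency $x$ enters our phases only linearly.

## 2. The conjectured bound $(1+|t|)^{-(2d+1)/6}(\log(2+|t|))^{d-4}$

How fast does $\sup_x|I_a(t,x)|$ decay as $|t|\to\infty$? For smooth $a$ the rates
$$\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb Z^d)}\le C\cdot\begin{cases}(1+|t|)^{-3/4}, & d=2,\\ (1+|t|)^{-7/6}, & d=3,\\ (1+|t|)^{-3/2}\log(2+|t|), & d=4,\end{cases}$$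
are known and sharp. For $d\ge5$ the problem, whose source is Jean-Claude Cuenin and Isroil A. Ikromov, "Sharp time decay estimates for the discrete Klein-Gordon equation", arXiv:2011.12076 (2020), is to prove or disprove the following.

**Conjecture.** For every $d\ge5$ and every smooth complex-valued $a$ on $\mathbb T^d$ there is a constant $C_{a,d}$ with
$$\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb Z^d)}\le C_{a,d}(1+|t|)^{-\frac{2d+1}6}\big(\log(2+|t|)\big)^{d-4}\qquad\text{for all }t\in\mathbb R .$$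

The conjecture is true, and the logarithm can be dropped. We shall prove two theorems.

**Theorem 1.** Let $d\ge5$ and $\|a\|_A<\infty$. Then $\|I_a(t,\cdot)\|_{\ell^\infty(\mathbb Z^d)}\le C_d\|a\|_A(1+|t|)^{-\frac{2d+1}6}$ for all $t\in\mathbb R$. In particular the conjecture holds, since $\log(2+|t|)\ge\log2$. (For $d=4$ the same proof gives $C\|a\|_A(1+|t|)^{-3/2}\log(2+|t|)$.)

**Theorem 2.** Let $d\ge5$ and $\|a\|_A<\infty$. Then
$$\lim_{t\to\pm\infty}|t|^\beta\|I_a(t,\cdot)\|_{\ell^\infty}=\Gamma_d\,M_d\max_{\sigma\in\{\pm1\}^d}\big|a(\tfrac\pi2\sigma)\big|,$$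
where
$$\Gamma_d=(2\pi)^{d-1}\sqrt\pi\,\sqrt{2d+1}\,\big(2\sqrt{2d+1}\big)^{\frac{2d+1}6},\qquad M_d=\sup_{y\in\mathbb R^d,\ \kappa\in\mathbb R}\Big|\int_{\mathbb R}e^{-i\kappa s}\prod_{j=1}^d\mathrm{Ai}(y_j-s)\,ds\Big| .$$
Here $0<M_d\le\int_{\mathbb R}|\mathrm{Ai}|^d$, and $M_d=\int_{\mathbb R}\mathrm{Ai}^d$ if $d$ is even. Hence $|t|^{-\beta}$ is the exact rate if and only if $a(\frac\pi2\sigma)\ne0$ for at least one $\sigma\in\{\pm1\}^d$; this covers $a\equiv1$ and $a=\omega^{-1}$. If $a$ vanishes at all the points $\frac\pi2\sigma$, the decay is $o(|t|^{-\beta})$.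

Two reductions come for free. First, expanding $a$ in its Fourier series,
$$I_a(t,x)=\sum_{m\in\mathbb Z^d}a_m\,I_1(t,x+m),\qquad\text{so}\qquad \|I_a(t,\cdot)\|_{\ell^\infty}\le\|a\|_A\,\|I_1(t,\cdot)\|_{\ell^\infty}. \tag{2}$$
Second, conjugating $\int e^{i(-x\cdot\xi-t\omega)}\bar a\,d\xi$ gives $\int e^{i(x\cdot\xi+t\omega)}a\,d\xi$, that is,
$$I_a(-t,x)=\overline{I_{\bar a}(t,-x)}. \tag{3}$$
Since $|\bar a|=|a|$ and $\|\bar a\|_A=\|a\|_A$, it suffices to treat $t>0$ in both theorems, and $a\equiv1$ in Theorem 1.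

## 3. One dimension, and the rank-one Hessian at $\frac\pi2\sigma$

This section explains where the exponent comes from. Nothing in it is used in the proofs.

Take $d=1$, so $\omega=\sqrt{3-2c}$ with $c=\cos\xi$. Then $\omega'=\sin\xi/\omega$ and
$$\omega''=\frac{c}{\omega}-\frac{\sin^2\xi}{\omega^3}=\frac{c(3-2c)-(1-c^2)}{\omega^3}=\frac{-c^2+3c-1}{\omega^3}.$$
This vanishes exactly where $c=\frac{3-\sqrt5}2\in(0,1)$. There $\omega'''=(3-2c)(-\sin\xi)/\omega^3\ne0$. So $[0,2\pi]$ splits into finitely many intervals on each of which $|\omega''|$ or $|\omega'''|$ is bounded below, and van der Corput's lemma gives $|I_1(t,x)|\le C(1+|t|)^{-1/3}$ uniformly in $x$.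

For general $d$ we have $\partial_j\omega=\sin\xi_j/\omega$ and
$$\partial_j\partial_l\omega=\frac1\omega\Big(\delta_{jl}\cos\xi_j-\frac{\sin\xi_j\sin\xi_l}{\omega^2}\Big).$$
The Hessian is $\frac1\omega(D-vv^{T})$ with $D$ the diagonal matrix of the $\cos\xi_j$ and $v=(\sin\xi_j)/\omega$. At the points $\xi=\frac\pi2\sigma$, $\sigma\in\{\pm1\}^d$, we have $D=0$ and the rank is one. For $d\ge3$ these are the only points of rank at most one. If $D$ has rank at least $3$, the rank of $D-vv^T$ is at least $2$. If $D$ has rank $1$ or $2$, some $\cos\xi_l$ is zero, so $v_l\neq0$ and $v$ is outside the range of $D$; then $D-vv^T$ has rank equal to that of $D$ plus one.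

Zoom in at such a point, with $x$ moving at the group velocity $\nabla\omega(\frac\pi2\sigma)=\sigma/\sqrt B$. Write $\xi_j=\sigma_j(\frac\pi2+\zeta_j)$, so $\cos\xi_j=-\sin\zeta_j$, and put $p=\sum_j\sin\zeta_j$, so $\omega=\sqrt{B+2p}=\sqrt B+\frac p{\sqrt B}-\frac{p^2}{2B^{3/2}}+O(p^3)$. With $x=\sigma t/\sqrt B$ (pretending that this is a lattice point) the phase $x\cdot\xi-t\omega$ equals a constant plus
$$t\Big[\frac1{\sqrt B}\sum_{j=1}^d(\zeta_j-\sin\zeta_j)+\frac{p^2}{2B^{3/2}}+O(p^3)\Big]. \tag{4}$$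
There is one quadratic direction, transverse to $\sum_j\zeta_j=0$, and along this hyperplane the phase starts with the cubic form $\frac1{6\sqrt B}\sum_j\zeta_j^3$. One quadratic variable is worth $t^{-1/2}$, and a variable with a cubic phase is worth $t^{-1/3}$. For the model phase $t(v^2+\eta_1^3+\dots+\eta_{d-1}^3)$ on a cube the integral factors, and the second and third derivative tests give $t^{-\frac12-\frac{d-1}3}=t^{-\frac{2d+1}6}$. This is the conjectured exponent.

The natural plan is therefore stationary phase in the quadratic direction, followed by a product of cubic estimates. It stops at a definite point. After the quadratic direction is eliminated, the remaining cubic form is $\sum_j\zeta_j^3$ restricted to $\sum_j\zeta_j=0$, that is, $\sum_{j<d}\zeta_j^3-\big(\sum_{j<d}\zeta_j\big)^3$ in the variables $\zeta_1,\dots,\zeta_{d-1}$. It is not a sum of functions of one variable each, so the one-variable tests cannot be multiplied. Nor does the count come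 for free. For $d=2$ the restricted form vanishes identically. For every even $d$ it has critical points away from the origin: at $\zeta=s(1,\dots,1,-1,\dots,-1)$, with $d/2$ entries of each sign, the gradient $3\zeta_j^2=3s^2$ is normal to the hyperplane, so there is a whole line of critical points. And all of this has to be controlled uniformly under the linear terms that appear when $x$ varies.

The coupling comes from the square root alone. The function $E(\xi)=\sum_j2\cos\xi_j$ inside it is a sum of one-variable functions, so the phase $x\cdot\xi+\tau E(\xi)$ has an integral that factors completely. So we do not eliminate any variable. Instead we write $e^{-it\sqrt{B-E}}$ as a superposition of the exponentials $e^{i\tau E}$, and pay with one extra integral over $\tau$.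

## 4. Writing $e^{-it\sqrt{B-E}}$ as a superposition of $e^{i\tau E}$

**Setting up the formula.** The aim is to express $I_1$ as a $\tau$-integral of a product of $d$ Bessel functions. Let $r:=\sqrt{4d+1}+1$. Choose $\tilde\chi\in C_c^\infty((\frac12,r))$ with $\tilde\chi=1$ on $[1,\sqrt{4d+1}]$, depending only on $d$, and put $b(\rho)=2\rho\tilde\chi(\rho)$. Define
$$h_t(E)=\tilde\chi(\sqrt{B-E})\,e^{-it\sqrt{B-E}}\ \ (E<B),\qquad h_t(E)=0\ \ (E\ge B).$$
The cutoff keeps $\sqrt{B-E}$ in a compact subset of $(\frac12,r)$, away from the singularity of the square root, so $h_t\in C_c^\infty(\mathbb R)$. Since $\omega\in[1,\sqrt{4d+1}]$, we have $h_t(E(\xi))=e^{-it\omega(\xi)}$. With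
$$\hat h_t(\tau)=\frac1{2\pi}\int h_t(E)e^{-i\tau E}dE,\qquad h_t(E)=\int\hat h_t(\tau)e^{i\tau E}d\tau,$$
the substitution $E=B-\rho^2$ gives
$$\hat h_t(\tau)=\frac{e^{-i\tau B}}{2\pi}\int b(\rho)e^{i(\tau\rho^2-t\rho)}d\rho. \tag{5}$$
The function $\hat h_t$ is Schwartz, so Fubini's theorem applies. Since $e^{i(x\cdot\xi+\tau E(\xi))}=\prod_je^{i(x_j\xi_j+2\tau\cos\xi_j)}$, formula (1) yields
$$I_1(t,x)=(2\pi)^d\int_{\mathbb R}\hat h_t(\tau)\prod_{j=1}^di^{|x_j|}J_{|x_j|}(2\tau)\,d\tau. \tag{6}$$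

The weight $\hat h_t$ is concentrated where the phase $\tau\rho^2-t\rho$ has a critical point $\rho_0=\frac t{2\tau}$ near $\operatorname{supp}b$, that is, where $\tau$ is comparable to $t$. The next lemma makes this precise.

**Lemma 1 (the weight).** Let $t>0$.

(a) For $\tau>0$ we have $|\hat h_t(\tau)|\le C\tau^{-1/2}$ and
$$\hat h_t(\tau)=\frac{e^{-i\tau B-it^2/(4\tau)}}{2\pi}\Big[\sqrt{\tfrac\pi\tau}\,e^{i\pi/4}\,b\big(\tfrac t{2\tau}\big)+O(\tau^{-3/2})\Big], \tag{7}$$
with an implied constant depending only on $d$.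

(b) Put $S_t:=[\frac t{4r},2t]$. For $\tau\notin S_t$ and every $N$ we have $|\hat h_t(\tau)|\le C_N(t+|\tau|)^{-N}$.

**Proof of (a).** The purpose is to evaluate (5) by the Gaussian formula. Completing the square, $\tau\rho^2-t\rho=\tau(\rho-\rho_0)^2-\frac{t^2}{4\tau}$ with $\rho_0=\frac t{2\tau}$. Let $\hat b(k)=\int b\,e^{-ik\rho}d\rho$, so $b(\rho)=\frac1{2\pi}\int\hat b(k)e^{ik\rho}dk$. For $\varepsilon>0$,
$$\int e^{ik\rho}e^{-(\varepsilon-i\tau)(\rho-\rho_0)^2}d\rho=e^{ik\rho_0}\sqrt{\tfrac{\pi}{\varepsilon-i\tau}}\;e^{-k^2/(4(\varepsilon-i\tau))}$$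
with the principal root. Integrate this against $\frac1{2\pi}\hat b(k)\,dk$ (Fubini is allowed for $\varepsilon>0$) and let $\varepsilon\to0$. On the left we dominate by $|b|$. On the right the last exponential has modulus at most $1$, so we dominate by a multiple of $|\hat b|$, which is integrable. Since $\frac1{\varepsilon-i\tau}\to\frac i\tau$, we get
$$\int b(\rho)e^{i\tau(\rho-\rho_0)^2}d\rho=\sqrt{\tfrac\pi\tau}\,e^{i\pi/4}\,\frac1{2\pi}\int\hat b(k)e^{ik\rho_0}e^{-ik^2/(4\tau)}dk .$$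
The modulus is at most $C\tau^{-1/2}\|\hat b\|_{L^1}$, which is the first claim. For the second, $|e^{-ik^2/(4\tau)}-1|\le\frac{k^2}{4\tau}$, so the $k$-integral with its factor $\frac1{2\pi}$ equals $b(\rho_0)+O(\tau^{-1}\int k^2|\hat b|\,dk)$.

**Proof of (b).** The purpose is to integrate by parts where there is no critical point. We claim that $|2\tau\rho-t|\ge\frac14(t+|\tau|)$ for $\rho\in[\frac12,r]$ and $\tau\notin S_t$.

- If $\tau>2t$, then $2\tau\rho-t\ge\tau-t\ge\frac\tau2$, and $\frac14(t+\tau)\le\frac38\tau$.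
- If $0\le\tau<\frac t{4r}$, then $2\tau\rho\le2\tau r<\frac t2$, so $|2\tau\rho-t|\ge\frac t2$, and $\frac14(t+\tau)\le\frac t2$.
- If $\tau<0$, then $|2\tau\rho-t|=2|\tau|\rho+t\ge|\tau|+t$.

Put $\Lambda=t+|\tau|$ and write the phase as $\Lambda g(\rho)$. Then $|g'|\ge\frac14$ on $[\frac12,r]$, $|g''|=\frac{2|\tau|}{\Lambda}\le2$ and $g'''=0$. With $Lf:=-(f/g')'$, $N$ integrations by parts give $\int be^{i\Lambda g}d\rho=(i\Lambda)^{-N}\int(L^Nb)\,e^{i\Lambda g}d\rho$. By induction $L^Nb$ is a combination, with numerical coefficients, of the terms $b^{(k)}(g'')^l(g')^{-N-l}$ with $k+l=N$; indeed applying $L$ to such a term gives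
$$-b^{(k+1)}(g'')^l(g')^{-N-1-l}+(N+l+1)\,b^{(k)}(g'')^{l+1}(g')^{-N-2-l}.$$
All these terms are bounded, and (b) follows. $\square$

Since $|J_n|\le1$, part (b) shows that restricting (6) to $S_t$ costs only
$$C_N\int_{\mathbb R}(t+|\tau|)^{-N}d\tau\le C_N't^{1-N}\qquad\text{for every }N\ge2. \tag{8}$$

## 5. The supremum of the Bessel functions loses $t^{2/3}$

On $S_t$ we have $\tau\sim t$ and $|\hat h_t|\le Ct^{-1/2}$. The quickest continuation uses the third derivative test for each factor. The phase $n\xi+z\cos\xi$ has second and third derivatives $-z\cos\xi$ and $z\sin\xi$, so $|J_n(z)|\le Cz^{-1/3}$ for $z\ge1$, uniformly in $n$. Inserting this in (6) gives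
$$Ct^{-1/2}\cdot t\cdot t^{-d/3}=Ct^{\frac12-\frac d3}=Ct^{-\beta}\cdot t^{2/3}.$$
We have lost a factor $t^{2/3}$, and it is clear where. The interval $S_t$ has length of order $t$, and we have pretended that every Bessel function has size $t^{-1/3}$ on all of it. But $J_n(2\tau)$ is that large only near the turning point $2\tau=n$, in a window of width about $t^{1/3}$. If the $\tau$-integral really costs $t^{1/3}$ and not $t$, then we get $t^{-\frac12+\frac13-\frac d3}=t^{-\beta}$ exactly. So we need a bound on $J_n(z)$ that records the distance $|z-n|$ and whose $d$-th power is integrable in that distance. The condition $d\ge5$ will enter at this point.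

## 6. A Bessel bound that records the distance to the turning point

**Lemma 2.** For integers $n\ge0$ and real $z\ge1$,
$$|J_n(z)|\le C\,z^{-1/4}\big(z^{1/3}+|z-n|\big)^{-1/4},$$
with an absolute constant $C$.

**Proof.** By (1), $2\pi|J_n(z)|=\big|\int_0^{2\pi}e^{i\varphi}d\xi\big|$ with $\varphi=n\xi+z\cos\xi$, and
$$\varphi'=n-z\sin\xi,\qquad\varphi''=-z\cos\xi,\qquad\varphi'''=z\sin\xi .$$
All sets below are unions of a bounded number of intervals. Put $\lambda=|z-n|$.

**Case (i): $\lambda\le z^{1/3}$.** Here we want the turning-point size $z^{-1/3}$. Where $|\cos\xi|\ge\frac1{\sqrt2}$ the second derivative test gives $Cz^{-1/2}$. Elsewhere $|\sin\xi|\ge\frac1{\sqrt2}$ and the third derivative test gives $Cz^{-1/3}$. The total is at most $Cz^{-1/3}$, and $z^{-1/4}(z^{1/3}+\lambda)^{-1/4}\ge z^{-1/4}(2z^{1/3})^{-1/4}=2^{-1/4}z^{-1/3}$.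

**Case (ii): $n>z+z^{1/3}$.** Here there are no critical points: $\varphi'\ge n-z=\lambda$, and $\varphi'$ is monotone on a bounded number of pieces. The first derivative test gives $C/\lambda$. Since $\lambda\ge z^{1/3}$, we have $\lambda^{3/4}\ge z^{1/4}$, so $\frac1\lambda\le(z\lambda)^{-1/4}$.

**Case (iii): $0\le n<z-z^{1/3}$.** Here there are critical points, and we must use how far they are from $\frac\pi2$. Put $\mu=\sqrt{\lambda/z}\in(0,1]$, so that $n=z(1-\mu^2)$. Where $|\cos\xi|\ge\frac\mu2$ we have $|\varphi''|\ge\frac{z\mu}2$, and the second derivative test gives $C(z\mu)^{-1/2}=C(z\lambda)^{-1/4}$, because $z\mu=\sqrt{z\lambda}$. Where $|\cos\xi|\le\frac\mu2$ we have $|\sin\xi|\ge\sqrt{1-\mu^2/4}\ge1-\frac{\mu^2}4$. If $\sin\xi>0$, then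
$$z\sin\xi-n\ge z\Big(1-\frac{\mu^2}4\Big)-z(1-\mu^2)=\tfrac34z\mu^2=\tfrac34\lambda .$$
If $\sin\xi<0$, then $\varphi'=n+z|\sin\xi|\ge\frac34z\ge\frac34\lambda$. Splitting at the zeros of $\cos$ makes $\varphi'$ monotone on each piece, so this part is at most $C/\lambda\le C(z\lambda)^{-1/4}$, as in case (ii).

In cases (ii) and (iii), $\lambda\ge z^{1/3}$ gives $\lambda\ge\frac12(z^{1/3}+\lambda)$, so $(z\lambda)^{-1/4}\le2^{1/4}z^{-1/4}(z^{1/3}+\lambda)^{-1/4}$. $\square$

For $\tau\in S_t$ with $t\ge2r$ we have $2\tau\ge\frac t{2r}\ge1$. Lemma 2 therefore applies at $z=2\tau$, and $2\tau\ge\frac t{2r}$ turns it into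
$$|J_n(2\tau)|\le C\,t^{-1/4}\big(t^{1/3}+|2\tau-n|\big)^{-1/4},\qquad\tau\in S_t,\ t\ge2r,\ n\ge0. \tag{9}$$

## 7. Proof of Theorem 1

**Step 1: reduction to large $t$.** The purpose is to reach the range where (9) holds. By (2) and (3) we may take $a\equiv1$ and $t\ge0$. Trivially $|I_1|\le(2\pi)^d$, so the bound holds for $0\le t\le2r$ with a constant depending on $d$. Let $t\ge2r$ and $n_j=|x_j|$.

**Step 2: restriction to $S_t$.** We discard the range where the weight is negligible. By (8) with $N$ large this costs $O(t^{-\beta})$. On $S_t$ we have $|\hat h_t|\le Ct^{-1/2}$ by Lemma 1(a), so by (6)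
$$|I_1(t,x)|\le Ct^{-1/2}\int_{S_t}\prod_{j=1}^d|J_{n_j}(2\tau)|\,d\tau+O(t^{-\beta}).$$

**Step 3: Hölder and the Bessel bound.** The turning points $2\tau=n_j$ may lie in different places, and Hölder's inequality removes the dependence on their position:
$$\int_{S_t}\prod_j|J_{n_j}(2\tau)|\,d\tau\le\prod_j\Big(\int_{S_t}|J_{n_j}(2\tau)|^dd\tau\Big)^{1/d}\le C\,t^{-d/4}\sup_{n\ge0}\int_{S_t}\big(t^{1/3}+|2\tau-n|\big)^{-d/4}d\tau$$
by (9). Since $d\ge5$, the exponent satisfies $\frac d4>1$. Extending the integral to $\mathbb R$ we obtain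
$$\int_{\mathbb R}\big(t^{1/3}+|2\tau-n|\big)^{-d/4}d\tau=\int_0^\infty(t^{1/3}+v)^{-d/4}dv=\frac{t^{\frac13(1-\frac d4)}}{\frac d4-1}.$$

**Step 4: counting powers.** Altogether, uniformly in $x$,
$$|I_1(t,x)|\le C\,t^{-\frac12-\frac d4+\frac13-\frac d{12}}+O(t^{-\beta})\le C\,t^{-\frac16-\frac d3}=C\,t^{-\frac{2d+1}6}. \qquad\blacksquare$$

The conjecture follows, because $(\log(2+|t|))^{d-4}\ge(\log2)^{d-4}$. For $d=4$ the only change is in Step 3: there
$$\int_{S_t}(t^{1/3}+|2\tau-n|)^{-1}d\tau\le\int_0^{2t}(t^{1/3}+v)^{-1}dv=\log(1+2t^{2/3})\le C\log(2+t),$$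
because $S_t$ has length at most $2t$. The result is $Ct^{-3/2}\log(2+t)$. The logarithm comes from the borderline integral with $\frac d4=1$, and for $d\ge5$ the integral converges. For $d=3$ the same computation gives $t^{-\frac12-\frac34}\cdot t^{\frac14}=t^{-1}$, which is weaker than the known $t^{-7/6}$.

## 8. Bessel functions near the turning point converge to $\mathrm{Ai}$

For Theorem 2 we replace the upper bound of Lemma 2 by an exact limit in the window $|z-n|\lesssim z^{1/3}$.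

**Lemma 3.** Let $Y<\infty$. As $z\to\infty$, for integers $n=z+y(z/2)^{1/3}$ with $|y|\le Y$,
$$J_n(z)=(2/z)^{1/3}\big(\mathrm{Ai}(y)+o(1)\big),\qquad\text{uniformly in }|y|\le Y .$$

**Proof.** By definition $J_n(z)=\frac1{2\pi}\int_{-\pi}^\pi e^{i\varphi}d\theta$ with $\varphi=n\theta-z\sin\theta$. Put $\theta=(2/z)^{1/3}u$ and fix $R\ge1$ with $R^2\ge5Y$.

**The outer part, $|u|\ge R$, is small.** Since $1-\cos\theta=2\sin^2\frac\theta2\ge\frac{2\theta^2}{\pi^2}$ for $|\theta|\le\pi$ and $z\theta^2=2(z/2)^{1/3}u^2$,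
$$\varphi'(\theta)=z(1-\cos\theta)+y(z/2)^{1/3}\ge(z/2)^{1/3}\Big(\frac{4u^2}{\pi^2}-Y\Big)\ge(z/2)^{1/3}\frac{u^2}5 ,$$
because $Y\le\frac{u^2}5$ and $\frac4{\pi^2}>\frac25$. Since $\varphi''=z\sin\theta$ has constant sign on each of the two intervals, $\varphi'$ is monotone there, and the first derivative test bounds this part by $O(R^{-2}z^{-1/3})$.

**The inner part, $|u|\le R$, is a truncated Airy integral.** Here
$$\varphi=(n-z)\theta+z(\theta-\sin\theta)=yu+\frac{z\theta^3}6+O(z|\theta|^5)=yu+\frac{u^3}3+O(R^5z^{-2/3}),$$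
so this part equals $(2/z)^{1/3}\big(\frac1{2\pi}\int_{-R}^Re^{i(u^3/3+yu)}du+o_R(1)\big)$, uniformly in $|y|\le Y$.

**Comparison with $\mathrm{Ai}(y)$.** For $|u|\ge R$ the derivative of $\frac{u^3}3+yu$ is $u^2+y\ge\frac45R^2$, and it is monotone on each side. So the Airy integral over $|u|>R$ is $O(R^{-2})$. Hence $\limsup_{z\to\infty}\sup_{|y|\le Y}|(z/2)^{1/3}J_n(z)-\mathrm{Ai}(y)|\le CR^{-2}$ for every admissible $R$. Let $R\to\infty$. $\square$

## 9. The constant $M_d$ and three regimes for a sequence $(t_k,x^k)$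

**The properties of $M_d$.** By Hölder's inequality $\big|\int e^{-i\kappa s}\prod_j\mathrm{Ai}(y_j-s)ds\big|\le\int|\mathrm{Ai}|^d$, which is finite because $d\ge5$. If $d$ is even, the choice $y=0$, $\kappa=0$ gives $\int\mathrm{Ai}^d=\int|\mathrm{Ai}|^d$, so equality holds; for instance $M_6=\int\mathrm{Ai}^6$. If $M_d$ were $0$, then the integrable function $s\mapsto\mathrm{Ai}(-s)^d$ would have vanishing Fourier transform and would be zero, contradicting $\mathrm{Ai}(0)>0$. So $0<M_d\le\int|\mathrm{Ai}|^d$.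

**The set-up for sequences.** To find the limit of $t^\beta\sup_x|I_a|$ we follow arbitrary sequences. Let $t=t_k\to+\infty$ and $x=x^k\in\mathbb Z^d$; we usually suppress $k$. Put $n_j=|x_j|$ and, for fixed $m\in\mathbb Z^d$, $n_j^{(m)}=|x_j+m_j|$, so that $|n_j^{(m)}-n_j|\le|m_j|$. By Theorem 1, $t^\beta|I_1(t,x+m)|\le C$ for all $m$ and all $t>0$, and $\sum_m|a_m|<\infty$. Hence, by dominated convergence in the sum (2), limits of $t^\beta I_a(t,x)$ may be computed term by term in $m$. By (8) we may also replace the integral (6) by its part over $S_t$, with error $o(t^{-\beta})$.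

After passing to a subsequence, one of three things happens. Either $\max_{j,l}|n_j-n_l|t^{-1/3}\to\infty$; or this quantity stays bounded by some $K$ and $\tau_1:=\frac{n_1}2\notin[\frac t{8r},4t]$ for all $k$; or it stays bounded by $K$ and $\tau_1\in[\frac t{8r},4t]$ for all $k$. These are the next three steps.

**Step 1: separated turning points contribute nothing.** Suppose $\max_{j,l}|n_j-n_l|t^{-1/3}\to\infty$. We show that $t^\beta I_a(t,x)\to0$ along a subsequence. Passing to a subsequence, one fixed pair $(j,l)$ has $|n_j-n_l|t^{-1/3}\to\infty$. By Lemma 1(a), (9) and the substitution $\tau=st^{1/3}$,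
$$t^\beta|I_1(t,x+m)|\le C\,t^{\beta-\frac12-\frac d4-\frac d{12}+\frac13}\int\prod_if_i(s)\,ds+o(1),\qquad f_i(s)=(1+|2s-\nu_i|)^{-1/4},\quad\nu_i=n_i^{(m)}t^{-1/3},$$
and the exponent of $t$ is $\beta-\frac16-\frac d3=0$. Apply Hölder's inequality with exponent $\frac d2$ on $f_jf_l$ and exponent $d$ on each of the other $d-2$ factors; this is admissible since $\frac2d+\frac{d-2}d=1$. The norms $\|f_i\|_{L^d}$ are constants because $\frac d4>1$, so
$$\int\prod_if_i\,ds\le C\Big(\int(1+|2s-\nu_j|)^{-d/8}(1+|2s-\nu_l|)^{-d/8}ds\Big)^{2/d}.$$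
Let $g(v)=(1+|v|)^{-d/8}$, which is in $L^2$ since $\frac d4>1$. With $\delta=\nu_l-\nu_j$ the last integral is $\frac12\int g(v)g(v-\delta)dv$. At every $v$ at least one of $|v|$, $|v-\delta|$ is $\ge\frac{|\delta|}2$, so by Cauchy–Schwarz it is at most $\|g\|_{L^2}\big(\int_{|v|\ge|\delta|/2}g^2\big)^{1/2}$, which tends to $0$ as $|\delta|\to\infty$. Since $m$ is fixed, $|\delta|\to\infty$ does hold. So $t^\beta I_1(t,x+m)\to0$ for each $m$, and $t^\beta I_a(t,x)\to0$.

**Step 2: turning points outside the range of the weight contribute nothing.** Suppose $|n_j-n_1|\le Kt^{1/3}$ for all $j$, but $\tau_1\notin[\frac t{8r},4t]$. For $\tau\in S_t$: if $\tau_1<\frac t{8r}$ then $\tau-\tau_1\ge\frac t{8r}$, and if $\tau_1>4t$ then $\tau_1-\tau\ge2t$. So $|2\tau-n_1|\ge\frac t{4r}$, and $|2\tau-n_j^{(m)}|\ge ct$ for all $j$ once $t$ is large, with $c>0$ depending only on $d$. By (9) each Bessel factor is at most $Ct^{-1/4}t^{-1/4}=Ct^{-1/2}$, hence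
$$\int_{S_t}|\hat h_t|\prod_j|J_{n_j^{(m)}}(2\tau)|\,d\tau\le C\,t\cdot t^{-1/2}\cdot t^{-d/2}=C\,t^{-\frac{d-1}2}.$$
This is $o(t^{-\beta})$, since $\frac{d-1}2>\frac{2d+1}6$ is equivalent to $d>4$. Again $t^\beta I_a(t,x)\to0$.

**Step 3: the profile in the remaining case.** Here we compute the limit exactly. Pass to a subsequence along which
$$\mu_j^k:=(n_j-n_1)t^{-1/3}\to\mu_j,\qquad w_k:=\frac{\tau_1}t\to w\in[\tfrac1{8r},4],\qquad\sigma_j:=\operatorname{sgn}x_j\ \text{is constant}.$$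
The signs make sense because $n_1=2w_kt\to\infty$ and $n_j=n_1+O(t^{1/3})$, so every $n_j\to\infty$. For fixed $m$ and large $k$ this also gives $n_j^{(m)}=n_j+\sigma_jm_j$, hence $i^{n_j^{(m)}}=i^{n_j}e^{i\frac\pi2\sigma_jm_j}$. This identity is the source of the special points $\frac\pi2\sigma$. Substitute $\tau=\tau_1+st^{1/3}$, so $d\tau=t^{1/3}ds$, and fix $s$. Then $\frac\tau t\to w$.

*The Bessel factors.* With $z=2\tau=n_1+2st^{1/3}$ and $n=n_j^{(m)}=n_1+\mu_j^kt^{1/3}+O(1)$, the parameter of Lemma 3 is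
$$y=\frac{n-z}{(z/2)^{1/3}}=\frac{(\mu_j^k-2s)t^{1/3}+O(1)}{\tau^{1/3}}\to(\mu_j-2s)w^{-1/3}.$$
Since $(2/z)^{1/3}=\tau^{-1/3}$ and $\mathrm{Ai}$ is continuous, $t^{1/3}J_{n_j^{(m)}}(2\tau)\to w^{-1/3}\mathrm{Ai}\big((\mu_j-2s)w^{-1/3}\big)$.

*The weight.* By (7),
$$t^{1/2}\hat h_t(\tau)=\frac1{2\pi}e^{iq_t(\tau)}\Big[\sqrt\pi\,w^{-1/2}e^{i\pi/4}\,b\big(\tfrac1{2w}\big)+o(1)\Big],\qquad q_t(\tau)=-\tau B-\frac{t^2}{4\tau}.$$
We have $q_t'(\tau)=-\big(B-\frac{t^2}{4\tau^2}\big)$ and $q_t''(\tau)=-\frac{t^2}{2\tau^3}=O(\frac1t)$ for $\tau\sim t$. Taylor's formula gives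
$$q_t(\tau)=q_t(\tau_1)-\kappa_ks+O(s^2t^{-1/3}),\qquad\kappa_k:=t^{1/3}\Big(B-\frac1{4w_k^2}\Big).$$

*The indicator of $S_t$.* If $w\in(\frac1{4r},2)$, then $1_{S_t}(\tau)\to1$. Otherwise $w\le\frac1{4r}$ or $w\ge2$, so $\frac1{2w}\ge2r$ or $\frac1{2w}\le\frac14$, and $b(\frac1{2w})=0$: the limit of the integrand is $0$ whatever the indicator does.

*Domination.* For $\tau\in S_t$, (9) gives $t^{1/3}|J_{n_j^{(m)}}(2\tau)|\le C(1+|2s-v|)^{-1/4}$ with $v=(n_j^{(m)}-n_1)t^{-1/3}$ and $|v|\le K+|m_j|$. As $1+|s|\le1+|2s|\le(1+|2s-v|)(1+|v|)$, this is at most $C_{K,m}(1+|s|)^{-1/4}$. Together with $|\hat h_t|\le Ct^{-1/2}$, the rescaled integrands are dominated by $C_{K,m}(1+|s|)^{-d/4}\in L^1$.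

*Conclusion of the limit.* The powers of $t$ cancel, since $\beta+\frac13-\frac12-\frac d3=0$. Take out the unimodular factor $e^{iq_t(\tau_1)}\prod_ji^{n_j}$. What remains of the integrand, multiplied by $e^{i\kappa_ks}$, converges pointwise and is dominated, hence converges in $L^1(ds)$. Therefore
$$t^\beta I_1(t,x+m)=\theta_k\,e^{i\frac\pi2\sigma\cdot m}(2\pi)^{d-1}\sqrt\pi\;b\big(\tfrac1{2w}\big)\,w^{-\frac12-\frac d3}\int e^{-i\kappa_ks}\prod_{j=1}^d\mathrm{Ai}\big((\mu_j-2s)w^{-1/3}\big)ds+o(1), \tag{10}$$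
where $|\theta_k|=1$ and $\theta_k=e^{i\pi/4}e^{iq_t(\tau_1)}\prod_ji^{n_j}$ does not depend on $m$. Since $\sum_ma_me^{i\frac\pi2\sigma\cdot m}=a(\frac\pi2\sigma)$, summing against $a_m$ gives the same formula for $t^\beta I_a(t,x)$ with $a(\frac\pi2\sigma)$ in place of $e^{i\frac\pi2\sigma\cdot m}$.

*The two possibilities for $\kappa_k$.* If $|\kappa_k|\to\infty$ along a subsequence, the integral in (10), the Fourier transform of a fixed $L^1$ function at $\kappa_k$, tends to $0$ by the Riemann–Lebesgue lemma, and $t^\beta I_a(t,x)\to0$ there. Otherwise we pass to a subsequence with $\kappa_k\to\kappa$. Then $B-\frac1{4w_k^2}\to0$, so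
$$w=w_0:=\frac1{2\sqrt B},\qquad b\big(\tfrac1{2w_0}\big)=b(\sqrt B)=2\sqrt B,$$
because $1\le\sqrt{2d+1}\le\sqrt{4d+1}$ and $\tilde\chi=1$ there. Substitute $s=\frac12w_0^{1/3}s'$ and put $y_j=\mu_jw_0^{-1/3}$, $\kappa'=\frac12w_0^{1/3}\kappa$. Then $(\mu_j-2s)w_0^{-1/3}=y_j-s'$, $\kappa s=\kappa's'$ and $ds=\frac12w_0^{1/3}ds'$, so
$$t^\beta|I_a(t,x)|\to\big|a(\tfrac\pi2\sigma)\big|\,(2\pi)^{d-1}\sqrt\pi\,\sqrt B\;w_0^{-\frac12-\frac d3+\frac13}\,\Big|\int e^{-i\kappa's}\prod_{j=1}^d\mathrm{Ai}(y_j-s)\,ds\Big|. \tag{11}$$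
Since $-\frac12-\frac d3+\frac13=-\beta$ and $w_0^{-\beta}=(2\sqrt{2d+1})^\beta$, the constant $(2\pi)^{d-1}\sqrt\pi\sqrt B\,w_0^{-\beta}$ is exactly $\Gamma_d$.

## 10. Proof of Theorem 2

**Step 4: upper bound.** We bound the $\limsup$ by following near-maximizers. Choose $t_k\to\infty$ realizing $\limsup_{t\to\infty}t^\beta\|I_a(t,\cdot)\|_{\ell^\infty}$ and $x^k$ with $|I_a(t_k,x^k)|\ge(1-\frac1k)\|I_a(t_k,\cdot)\|_{\ell^\infty}$. By Steps 1–3, along some subsequence $t_k^\beta|I_a(t_k,x^k)|$ tends either to $0$ or to a limit of the form (11), which is at most $\Gamma_dM_d\max_\sigma|a(\frac\pi2\sigma)|$. So the $\limsup$ is at most this number.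

**Step 5: lower bound.** We build lattice points that realize any prescribed profile in (11). Fix $\sigma\in\{\pm1\}^d$, $y\in\mathbb R^d$ and $\kappa'\in\mathbb R$. Translating all $y_j$ by the same constant $c$ multiplies $\int e^{-i\kappa's}\prod_j\mathrm{Ai}(y_j-s)ds$ by $e^{-i\kappa'c}$ (substitute $s\to s+c$), so its modulus does not change and we may assume $y_1=0$. Put $\mu_j=y_jw_0^{1/3}$ and $\kappa=2w_0^{-1/3}\kappa'$. For large $t$ let $n_1$ be an integer nearest to $t(B-\kappa t^{-1/3})^{-1/2}$, let $n_j$ be an integer nearest to $n_1+\mu_jt^{1/3}$ for $j\ge2$, and let $x_j=\sigma_jn_j$.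

Let $t_k\to\infty$ be any sequence. Then $\mu_j^k\to\mu_j$ and $w_k=\frac{n_1}{2t}\to\frac1{2\sqrt B}=w_0$. This lies in $(\frac1{4r},2)$, since $\sqrt B<r$. So for large $k$ we are in the case of Step 3. Next, $B-\frac1{4w_k^2}=B-\frac{t^2}{n_1^2}$. If $n_1$ were exactly $t(B-\kappa t^{-1/3})^{-1/2}$, this would equal $\kappa t^{-1/3}$. The rounding changes $n_1$ by $O(1)$ and hence $\frac{t^2}{n_1^2}$ by $O(\frac1t)$. Therefore $\kappa_k=\kappa+O(t^{-2/3})\to\kappa$. All quantities converge along the whole sequence, so (11) holds for it. Since $(t_k)$ was arbitrary,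
$$\liminf_{t\to\infty}t^\beta\|I_a(t,\cdot)\|_{\ell^\infty}\ge\Gamma_d\,\big|a(\tfrac\pi2\sigma)\big|\,\Big|\int e^{-i\kappa's}\prod_j\mathrm{Ai}(y_j-s)\,ds\Big| .$$
Take the supremum over $\sigma$, $y$ and $\kappa'$. Together with Step 4 this gives the limit as $t\to+\infty$.

**Step 6: negative times and the final assertions.** By (3), $\|I_a(-t,\cdot)\|_{\ell^\infty}=\|I_{\bar a}(t,\cdot)\|_{\ell^\infty}$, and $|\bar a|=|a|$, so the limit as $t\to-\infty$ is the same. Since $\Gamma_dM_d>0$, the limit is positive exactly when $a(\frac\pi2\sigma)\ne0$ for some $\sigma$, and otherwise the decay is $o(|t|^{-\beta})$. The amplitude $a\equiv1$ vanishes nowhere, and $\omega^{-1}$ is smooth and positive, with $\omega^{-1}(\frac\pi2\sigma)=(2d+1)^{-1/2}$. So for both of them $|t|^{-(2d+1)/6}$ is the exact rate. $\blacksquare$
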